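# Increasing chains of σ-ideals inside the meager ideal and the null ideal

Throughout we work in the Cantor space $2^\omega$ with its usual topology and the product measure $\mu_{L}$ (each string of length $n$ has $\mu_L([t])=2^{-n}$). A σ-ideal is a family of subsets of $2^\omega$ that contains $\emptyset$ and is closed under subsets and countable unions. We call a σ-ideal $\mathcal I$ *non-trivial* if it contains all singletons and $2^\omega\notin\mathcal I$. The two that matter are $\mathcal M$, the meager sets, and $\mathcal N$, the null sets.

The audience is assumed to know Baire category, Lebesgue measure, and forcing up to finite support iterations of ccc posets.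

## 1. The case $\mathrm{add}(\mathcal I)=\mathrm{cof}(\mathcal I)$: a chain of principal ideals

**Definition.** Let $\mathcal I$ be a non-trivial σ-ideal.

- $\mathrm{add}(\mathcal I)$ is the least cardinality of a family $\mathcal A\subseteq\mathcal I$ with $\bigcup\mathcal A\notin\mathcal I$.
- $\mathrm{cof}(\mathcal I)$ is the least cardinality of a family $\mathcal B\subseteq\mathcal I$ such that every member of $\mathcal I$ is contained in a member of $\mathcal B$.
- $\mathrm{cofin}(\mathcal I)$, following Borodulin–Nadzieja and Głąb, is the least length $\delta$ of a strictly increasing sequence $\langle\mathcal I_\xi:\xi<\delta\rangle$ of σ-ideals $\mathcal I_\xi\subsetneq\mathcal I$ with $\bigcup_{\xi<\delta}\mathcal I_\xi=\mathcal I$.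

We call the $\mathcal I_\xi$ *proper σ-subideals*, and the sequence a *witnessing sequence*. Its length is a limit ordinal: it is not $0$, and if there were a last $\mathcal I_\xi$, the union would be that $\mathcal I_\xi\neq\mathcal I$. One may or may not demand that subideals contain all singletons. All subideals built for the theorems below contain them, and no lower bound uses that they do, so the theorems hold under both readings.

Two preliminary facts take care of lengths.

**Lemma 1.** Let $\theta$ be an infinite cardinal and let $\langle\mathcal I_\xi:\xi<\theta\rangle$ be a sequence of proper σ-subideals of $\mathcal I$ with $\mathcal I_\xi\subseteq\mathcal I_\zeta$ for $\xi<\zeta$ and with union $\mathcal I$. Then there is a witnessing sequence of length at most $\theta$; if $\theta$ is regular, there is one of length exactly $\theta$.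

*Proof.* Let $B$ be the set of $\xi<\theta$ such that $\mathcal I_\xi\ne\mathcal I_\zeta$ for all $\zeta<\xi$. Then $\langle\mathcal I_\xi:\xi\in B\rangle$ is strictly increasing, has the same union, and its length is the order type of $B$, which is at most $\theta$. If $B$ were bounded by some $\xi<\theta$, then $\mathcal I_\zeta=\mathcal I_\xi$ for all $\zeta\ge\xi$, and the union would be $\mathcal I_\xi\ne\mathcal I$. So $B$ is unbounded, and if $\theta$ is regular its order type is $\theta$. $\square$

**Lemma 2.** If $\mathrm{cofin}(\mathcal I)$ exists, it is a regular cardinal and $\mathrm{add}(\mathcal I)\le\mathrm{cofin}(\mathcal I)$. In fact no witnessing sequence has length $<\mathrm{add}(\mathcal I)$.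

*Proof.* A cofinal subsequence of a witnessing sequence is a witnessing sequence, so the minimal length $\delta$ equals $\mathrm{cf}(\delta)$. Now suppose a witnessing sequence has length $\delta<\mathrm{add}(\mathcal I)$. Pick $A_\xi\in\mathcal I\setminus\mathcal I_\xi$ for $\xi<\delta$. Then $\bigcup_{\xi<\delta}A_\xi\in\mathcal I$, so this union lies in some $\mathcal I_\xi$. Hence $A_\xi\in\mathcal I_\xi$, a contradiction. $\square$

For example, let $\mathcal I$ be the ideal of countable sets. Here $\mathrm{add}(\mathcal I)=\aleph_1$. If subideals need not contain singletons, fix distinct points $a_\alpha$ ($\alpha<\omega_1$) and let $\mathcal I_\xi$ be the family of countable sets that miss $\{a_\alpha:\alpha\ge\xi\}$. These are σ-ideals, $\{a_\xi\}\in\mathcal I_{\xi+1}\setminus\mathcal I_\xi$, and every countable set lies in some $\mathcal I_\xi$. So $\mathrm{cofin}(\mathcal I)=\aleph_1$. If subideals must contain singletons, then there is no proper σ-subideal at all, and $\mathrm{cofin}(\mathcal I)$ does not exist.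

Here is the easy case.

**Proposition 3.** If $\mathrm{add}(\mathcal I)=\mathrm{cof}(\mathcal I)$, then $\mathrm{cofin}(\mathcal I)=\mathrm{add}(\mathcal I)$ (subideals not being required to contain singletons). For $\mathcal I\in\{\mathcal M,\mathcal N\}$ the same holds with singletons required.

*Proof.* Let $\theta=\mathrm{add}(\mathcal I)=\mathrm{cof}(\mathcal I)$, let $\{B_\alpha:\alpha<\theta\}$ be a base of $\mathcal I$, and put $B'_\xi=\bigcup_{\alpha<\xi}B_\alpha$. Since $|\xi|<\mathrm{add}(\mathcal I)$, we have $B'_\xi\in\mathcal I$. Let $\mathcal I_\xi=\{Y:Y\subseteq B'_\xi\}$. These σ-ideals increase with $\xi$. They are proper: $B'_\xi\ne2^\omega$, and $\mathcal I$ contains $\{z\}$ for any $z\notin B'_\xi$. If $Y\in\mathcal I$, then $Y\subseteq B_\alpha\subseteq B'_{\alpha+1}$ for some $\alpha$. So Lemmas 1 and 2 give the claim.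

If singletons are required and $\mathcal I$ is $\mathcal M$ or $\mathcal N$, use $\mathcal I_\xi=\{Y:Y\subseteq B'_\xi\cup C\text{ for some countable }C\}$ instead. For properness we need an uncountable member of $\mathcal I$ disjoint from $B'_\xi$. The set $B'_\xi$ is contained in a Borel member of $\mathcal I$, whose complement is an uncountable Borel set and hence contains a copy of $2^\omega\cong2^\omega\times2^\omega$. So it contains $2^{\aleph_0}$ pairwise disjoint uncountable closed sets. Only countably many of these can have nonempty interior, and only countably many can have positive measure, so one of them is in $\mathcal I$. $\square$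

In particular, under CH all three numbers are $\aleph_1$ for $\mathcal M$ and for $\mathcal N$. What changes when $\mathrm{add}(\mathcal I)<\mathrm{cof}(\mathcal I)$? The proof above breaks at once: the union of the first $\xi$ many members of a base need no longer be in $\mathcal I$. So there is room for $\mathrm{cofin}(\mathcal I)$ to differ from $\mathrm{add}(\mathcal I)$, and Andrzej Roslanowski and Saharon Shelah ask in "Around cofin", arXiv:1304.5683 (2013), for $\mathcal I$ either of $\mathcal M$, $\mathcal N$: is it consistent that
$$\mathrm{add}(\mathcal I)<\mathrm{cofin}(\mathcal I)<\mathrm{cof}(\mathcal I)\,?\tag{1}$$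

The answer is *no* for $\mathcal M$ and *yes* for $\mathcal N$. These are the two theorems of the lecture.

**Theorem A (ZFC).** $\mathrm{cofin}(\mathcal M)=\mathrm{add}(\mathcal M)$. More generally, for regular uncountable $\theta$ the following are equivalent:

- (a) $\mathcal M$ is the union of a strictly increasing sequence of length $\theta$ of proper σ-subideals;
- (b) there are $A_\alpha\in\mathcal M$ ($\alpha<\theta$) such that $\{\alpha<\theta:A_\alpha\subseteq Y\}$ is bounded in $\theta$ for each $Y\in\mathcal M$.

Condition (b) is the Tukey relation $\theta\le_T(\mathcal M,\subseteq)$: there is a map from $\theta$ to $\mathcal M$ that sends unbounded sets to families with no upper bound in $\mathcal M$.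

**Theorem B.** Let $\aleph_1\le\kappa\le\lambda\le\mu$ be cardinals with $\kappa,\lambda$ regular, $\kappa<\mu$ and $\mu^{<\lambda}=\mu$. There is a ccc forcing extension in which
$$\mathrm{add}(\mathcal N)=\kappa,\qquad\mathrm{cofin}(\mathcal N)=\lambda,\qquad\mathrm{cof}(\mathcal N)=2^{\aleph_0}=\mu.$$
Moreover, in it $MA_{<\kappa}$ holds, $\mathrm{add}(\mathcal M)=\mathrm{cofin}(\mathcal M)=\kappa$, and for regular $\theta\in[\kappa,\lambda)$, $\mathcal N$ is not even an increasing union of $\theta$ many proper (finitely additive) subideals.

If GCH holds in the ground model, then $\aleph_3^{<\aleph_2}=\aleph_3^{\aleph_1}=\aleph_3$, so $(\kappa,\lambda,\mu)=(\aleph_1,\aleph_2,\aleph_3)$ is allowed. The resulting model satisfies $\mathrm{add}(\mathcal N)=\aleph_1<\mathrm{cofin}(\mathcal N)=\aleph_2<\mathrm{cof}(\mathcal N)=\aleph_3$. Hence (1) for $\mathcal N$ is consistent relative to ZFC.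

## 2. A set can be split into two halves

Let $\mathcal I$ be $\mathcal M$ or $\mathcal N$ and $\theta=\mathrm{add}(\mathcal I)$. Condition (b), read for $\mathcal I$ in place of $\mathcal M$, always holds for this $\theta$:

**Lemma 4.** Let $\mathcal I$ be a non-trivial σ-ideal and $\theta=\mathrm{add}(\mathcal I)$. There are $A_\alpha\in\mathcal I$ ($\alpha<\theta$) such that $\{\alpha<\theta:A_\alpha\subseteq Y\}$ is bounded in $\theta$ for each $Y\in\mathcal I$.

*Proof.* Let $M_\alpha\in\mathcal I$ ($\alpha<\theta$) have union outside $\mathcal I$. By recursion let $A_\alpha=M_\alpha\cup\bigcup_{\beta<\alpha}A_\beta$. This is in $\mathcal I$ because $|\alpha|<\mathrm{add}(\mathcal I)$. If $Y\supseteq A_\alpha$ for cofinally many $\alpha$, then $Y\supseteq\bigcup_{\alpha<\theta}M_\alpha$, so $Y\notin\mathcal I$. $\square$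

The sensible first attempt at a chain of length $\theta$ is
$$\mathcal I_\xi=\{Y\in\mathcal I:\ A_\alpha\not\subseteq Y\text{ for all }\alpha\in[\xi,\theta)\}.$$
These families increase, their union is $\mathcal I$ by Lemma 4, and $A_\xi\notin\mathcal I_\xi$. They are closed under subsets. They are not closed under unions: write $A_\xi=Y_0\cup Y_1$ with $Y_0=\{z\in A_\xi:z(0)=0\}$ and $Y_1=\{z\in A_\xi:z(0)=1\}$. If the sets $A_\alpha$ each meet both $[0]$ and $[1]$, as we may assume by adding two points to each, then $Y_0$ and $Y_1$ contain no $A_\alpha$, so both lie in $\mathcal I_\xi$, while their union does not.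

So what we need is, for each $\alpha$, a σ-ideal $J_\alpha$ with
$$A_\alpha\notin J_\alpha,\qquad\text{and}\qquad\{\alpha<\theta:Y\notin J_\alpha\}\ \text{is bounded for each }Y\in\mathcal I.\tag{2}$$
Given (2), the families $\mathcal I_\xi=\{Y\in\mathcal I:Y\in J_\alpha\text{ for all }\alpha\in[\xi,\theta)\}$ are σ-ideals with the right properties. A half of $A_\alpha$ may well be outside $J_\alpha$, so being outside $J_\alpha$ must be weaker than containing $A_\alpha$. But it must have nearly the same consequences for covering. For $\mathcal M$ this can be arranged with $Y\notin J_\alpha$ implying that *every sufficiently nice meager set covering $Y$ also covers $A_\alpha$*. For $\mathcal N$ the halves will be turned into a weapon.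

## 3. The compact sets $F_p^m$ and the proof of Theorem A

**Definition.** Let $p=(x,\bar I)$ where $x\in2^\omega$ and $\bar I=\langle I_n:n<\omega\rangle$ is a partition of $\omega$ into consecutive finite intervals with $|I_n|\ge2$. Put
$$F_p^m=\{z\in2^\omega:\ z{\restriction}I_n\ne x{\restriction}I_n\text{ for all }n\ge m\},\qquad A_p=\bigcup_{m<\omega}F_p^m.$$

For instance, let $x$ be constantly $0$ and $I_n=\{2n,2n+1\}$. Then $F_p^0$ consists of the sequences in which no block is $00$, and $A_p$ of those in which only finitely many blocks are $00$.

Each $F_p^m$ is closed. It is nowhere dense, because any finite string can be extended so as to agree with $x$ on some $I_n$, $n\ge m$. It is nonempty and has no isolated points, because on each block $I_n$ with $n\ge m$ there are $2^{|I_n|}-1\ge3$ allowed values, chosen independently. So $A_p$ is meager. Also, $A_p$ is closed under finite modifications: if $z\in F_p^m$ and $z'$ differs from $z$ at finitely many places, then $z'\in F_p^{m'}$ for all large $m'$.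

**Lemma 5.** Every meager set $Y$ is contained in some $A_p$.

*Proof.* Let $Y\subseteq\bigcup_nH_n$ with $H_n$ closed nowhere dense and $H_n\subseteq H_{n+1}$. We construct $I_n$ and $x{\restriction}I_n$ by recursion such that
$$[t^\frown x{\restriction}I_n]\cap H_n=\emptyset\quad\text{for all }t\in2^{\min I_n}.\tag{3}$$
Given $\min I_n=a$, list $2^a$ as $t_1,\dots,t_N$. Starting with the empty string $s_0$, extend $s_{j-1}$ to $s_j$ so that $[t_j{}^\frown s_j]\cap H_n=\emptyset$; this is possible since $H_n$ is closed nowhere dense. Extend $s_N$ to have length at least $2$, let $I_n$ be the interval starting at $a$ of that length, and let $x{\restriction}I_n$ be this string, placed on $I_n$. Then (3) holds.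

If $z\in H_k$ and $n\ge k$, then $z\in H_n$, so (3) with $t=z{\restriction}\min I_n$ gives $z{\restriction}I_n\ne x{\restriction}I_n$. Thus $H_k\subseteq F_p^k$, and $Y\subseteq A_p$. $\square$

**Definition.** $J_p=\{Y\subseteq2^\omega:\ Y\cap F_p^m\text{ is meager in the space }F_p^m\text{ for every }m\}$.

This is a σ-ideal. It contains all singletons since no $F_p^m$ has isolated points. Also $A_p\notin J_p$: we have $A_p\cap F_p^0=F_p^0$, a nonempty compact space, which is not meager in itself by the Baire category theorem.

**Lemma 6.** If $Y\subseteq A_q$ and $Y\notin J_p$, then $A_p\subseteq A_q$.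

*Proof.* Let $p=(x,\bar I)$. Fix $m$ such that $Y\cap F_p^m$ is nonmeager in $F_p^m$. This set is covered by the countably many sets $F_q^k\cap F_p^m$, which are closed in $F_p^m$. So one of them is not nowhere dense in $F_p^m$, and being closed it has nonempty interior there. Hence there are $k$, $t\in2^{<\omega}$ and $w$ with
$$w\in[t]\cap F_p^m\subseteq F_q^k.\tag{4}$$

Let $z\in A_p$ be arbitrary, say $z\in F_p^r$. Choose $l\ge r,m$ with $\min I_l\ge|t|$, and let $z'$ agree with $w$ below $\min I_l$ and with $z$ from $\min I_l$ on. For $m\le n<l$ we have $z'{\restriction}I_n=w{\restriction}I_n\ne x{\restriction}I_n$ since $w\in F_p^m$. For $n\ge l$ we have $z'{\restriction}I_n=z{\restriction}I_n\ne x{\restriction}I_n$ since $l\ge r$. So $z'\in[t]\cap F_p^m$, and $z'\in F_q^k\subseteq A_q$ by (4). Since $z$ is a finite modification of $z'$, also $z\in A_q$. $\square$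

In the example above with blocks of length two, the half $Y_0=\{z\in A_p:z(0)=0\}$ is not in $J_p$, because $Y_0\cap F_p^0$ is nonempty and open in $F_p^0$. Lemma 6 says that every $A_q$ covering this half covers all of $A_p$. The mechanism is visible: $A_q$ is closed under finite modifications.

**Proof of Theorem A.**

**Step 1: (a) implies (b).** This step shows that any chain gives unbounded sets in the sense of (b). Let $\langle\mathcal I_\alpha:\alpha<\theta\rangle$ be as in (a) and pick $A_\alpha\in\mathcal M\setminus\mathcal I_\alpha$. Let $Y\in\mathcal M$, say $Y\in\mathcal I_\xi$. If $A_\alpha\subseteq Y$ then $A_\alpha\in\mathcal I_\xi$, so $\mathcal I_\xi\not\subseteq\mathcal I_\alpha$ and hence $\alpha<\xi$.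

**Step 2: from sets as in (b) to a chain.** Here we carry out the plan (2). Let $\theta$ be any uncountable cardinal, and let $A_\alpha$ ($\alpha<\theta$) be as in (b). By Lemma 5 pick $p_\alpha$ with $A_\alpha\subseteq A_{p_\alpha}$. Since $A_{p_\alpha}\subseteq Y$ implies $A_\alpha\subseteq Y$, the set $\{\alpha:A_{p_\alpha}\subseteq Y\}$ is bounded for each $Y\in\mathcal M$. Put
$$\mathcal I_\xi=\{Y\in\mathcal M:\ Y\in J_{p_\alpha}\text{ for all }\alpha\in[\xi,\theta)\}\qquad(\xi<\theta).$$
These are σ-ideals that contain all singletons and increase with $\xi$. They are proper subideals of $\mathcal M$ since $A_{p_\xi}\in\mathcal M\setminus J_{p_\xi}$. Their union is $\mathcal M$: given $Y\in\mathcal M$, choose $q$ with $Y\subseteq A_q$. By Lemma 6,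
$$\{\alpha:Y\notin J_{p_\alpha}\}\subseteq\{\alpha:A_{p_\alpha}\subseteq A_q\},$$
and the set on the right is bounded because $A_q\in\mathcal M$. So $Y\in\mathcal I_\xi$ for large $\xi$.

By Lemma 1 there is a witnessing sequence of length at most $\theta$, so $\mathrm{cofin}(\mathcal M)\le\theta$. If $\theta$ is regular, there is one of length exactly $\theta$, which is (a).

**Step 3: the value of $\mathrm{cofin}(\mathcal M)$.** It remains to feed in the best $\theta$. For $\theta=\mathrm{add}(\mathcal M)$, which is uncountable, Lemma 4 provides sets as in (b). So Step 2 gives $\mathrm{cofin}(\mathcal M)\le\mathrm{add}(\mathcal M)$, and Lemma 2 gives the other inequality. $\square$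

So the first inequality in (1) is refutable in ZFC for $\mathcal M$. Moreover, a witnessing sequence for $\mathcal M$ of regular length has uncountable length by Lemma 2. So the regular lengths that occur are exactly the regular uncountable $\theta$ with $\theta\le_T(\mathcal M,\subseteq)$.

## 4. Codes for null sets, and pairs of null sets that share a job

We turn to $\mathcal N$ and look for an obstruction to chains of length $\theta$. Suppose $\mathcal N=\bigcup_{\alpha<\theta}\mathcal I_\alpha$ is an increasing union of proper subideals, and $A_\alpha\in\mathcal N\setminus\mathcal I_\alpha$. A null set $Y$ that contains $A_\alpha$ for cofinally many $\alpha$ would give a contradiction. But we want $\theta=\mathrm{add}(\mathcal N)$ to be possible, and by Lemma 4 there are then sequences $\langle A_\alpha\rangle$ for which no such single $Y$ exists.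

The failed attempt of Section 2 shows what to do. The $\mathcal I_\alpha$ are closed under unions of two sets. So it is enough that $A_\alpha\subseteq Y\cup Y'$ with $Y,Y'\in\mathcal I_\gamma$ and $\alpha\ge\gamma$. We do not know which $\mathcal I_\gamma$ a given null set falls into, so we use $\theta^+$ many null sets. Then $\theta^+$ of them fall into one ideal, and we ask that any $\theta^+$ of them contain a pair covering a late $A_\alpha$.

**Definition.** Let $\mathcal C_n$ be the countable set of clopen subsets of $2^\omega$ of measure at most $4^{-n}$, and $\mathbb X=\prod_n\mathcal C_n$. For $x\in\mathbb X$ let $G_x=\{z:\exists^\infty n\ z\in x(n)\}$, where $\exists^\infty$ means "for infinitely many". A *slalom* is an element $S$ of $\prod_n[\mathcal C_n]^{\le2^n}$, and $Y_S=\{z:\exists^\infty n\ z\in\bigcup S(n)\}$.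

Clopen sets are coded by finite sets of finite strings. So $\mathcal C_n$ is the same set of codes in all models, and "$z\in x(n)$" does not depend on the model. As an example, $x(n)=[0^{2n}]$ (the string of $2n$ zeros) defines an $x\in\mathbb X$, and $G_x$ is the single point $000\cdots$.

The sets $G_x$ and $Y_S$ are null by the Borel–Cantelli lemma, since $\sum_n4^{-n}<\infty$ and $\sum_n2^n4^{-n}<\infty$.

**Lemma 7.**

- (i) Every null $Y$ is contained in $G_x$ for some $x\in\mathbb X$.
- (ii) Given $x^k\in\mathbb X$ ($k<\omega$), one can compute from $\langle x^k:k<\omega\rangle$ an $x\in\mathbb X$ with $G_{x^k}\subseteq G_x$ for all $k$, and these inclusions hold in every outer model as well.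
- (iii) If $S,S'$ are slaloms and $x(n)\in S(n)\cup S'(n)$ for almost all $n$, then $G_x\subseteq Y_S\cup Y_{S'}$.

*Proof.* (i) For each $k$ cover $Y$ by countably many basic clopen sets of total measure less than $2^{-k}$. List all these sets, for all $k$ together and with repetitions, as $\langle E_j:j<\omega\rangle$. Then $\sum_j\mu_L(E_j)<\infty$, and each $z\in Y$ lies in $E_j$ for infinitely many indices $j$, at least one for each $k$. Choose $j_0<j_1<\cdots$ with $\sum_{j\ge j_n}\mu_L(E_j)\le4^{-n}$ and put $x(n)=\bigcup_{j_n\le j<j_{n+1}}E_j$. Then $x\in\mathbb X$ and $Y\subseteq G_x$.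

(ii) Let $x(n)=\bigcup_{k\le n}\ \bigcup_{2n+1\le n'<2n+3}x^k(n')$. Its measure is at most
$$(n+1)\sum_{n'\ge2n+1}4^{-n'}=\frac{n+1}{3}\,16^{-n}\le4^{-n},$$
because $n+1\le3\cdot4^n$. The intervals $[2n+1,2n+3)$ partition $[1,\infty)$. So if $z\in x^k(n')$ for infinitely many $n'$, then $z\in x(n)$ for infinitely many $n\ge k$. This argument applies to every $z$ in any outer model.

(iii) If $z\in x(n)$ for infinitely many $n$, then for infinitely many of these $n$ we have $x(n)\in S(n)$, or for infinitely many of them $x(n)\in S'(n)$. So $z\in Y_S$ or $z\in Y_{S'}$. $\square$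

**Definition.** For each infinite cardinal $\theta$ fix injections $e_\eta:\eta\to\theta$ ($\eta<\theta^+$) and put $h_\theta(\xi,\eta)=e_\eta(\xi)$ for $\xi<\eta<\theta^+$.

So $h_\theta$ colors pairs from $\theta^+$ with $\theta$ colors, and for fixed $\eta$ the colors $h_\theta(\xi,\eta)$, $\xi<\eta$, are distinct. For example, if $\theta=\omega$ and $e_\omega$ is the identity, then the pair $\{\xi,\omega\}$ has color $\xi$.

**Lemma 8.** Let $\theta$ be regular. Suppose that for all $\langle x_\alpha:\alpha<\theta\rangle$ in $\mathbb X$ there are slaloms $S_\xi$ ($\xi<\theta^+$) such that for all $\xi<\eta<\theta^+$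
$$x_{h_\theta(\xi,\eta)}(n)\in S_\xi(n)\cup S_\eta(n)\quad\text{for almost all }n.\tag{5}$$
Then $\mathcal N$ is not the union of an increasing sequence $\langle\mathcal I_\alpha:\alpha<\theta\rangle$ of ideals $\mathcal I_\alpha\subsetneq\mathcal N$.

*Proof.* Suppose it is. Pick a null set not in $\mathcal I_\alpha$ and, by Lemma 7(i), $x_\alpha\in\mathbb X$ such that $G_{x_\alpha}$ contains it; so $G_{x_\alpha}\notin\mathcal I_\alpha$. Let $S_\xi$ be as in the assumption. For each $\xi<\theta^+$ choose $\gamma(\xi)<\theta$ with $Y_{S_\xi}\in\mathcal I_{\gamma(\xi)}$. There are $\gamma<\theta$ and $B\subseteq\theta^+$ of size $\theta^+$ with $\gamma(\xi)=\gamma$ for all $\xi\in B$. Let $\eta$ be the element of $B$ with exactly $\theta$ many predecessors in $B$ in the sense of order type, so $|B\cap\eta|=\theta$. Since $h_\theta(\cdot,\eta)$ is injective and $|\gamma|<\theta$, there is $\xi\in B\cap\eta$ with $\alpha:=h_\theta(\xi,\eta)\ge\gamma$. By (5) and Lemma 7(iii),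
$$G_{x_\alpha}\subseteq Y_{S_\xi}\cup Y_{S_\eta}\in\mathcal I_\gamma\subseteq\mathcal I_\alpha,$$
contradicting $G_{x_\alpha}\notin\mathcal I_\alpha$. $\square$

Only finite additivity of the $\mathcal I_\alpha$ was used.

## 5. A poset that adds pairwise covering slaloms

We want to force the slaloms in (5) while keeping $\mathrm{add}(\mathcal N)$ small. The plan is to keep $\mathfrak b$ small, the least size of a subset of $\omega^\omega$ unbounded under $\le^*$. The following property of a set of conditions will be enough (Section 6). In forcing, smaller conditions are stronger.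

**Definition.** A set $Q\subseteq P$ is *Fr-linked* in the poset $P$ if for every sequence $\langle p_i:i<\omega\rangle$ in $Q$ there is $q\in P$ with $q\Vdash\exists^\infty i\ p_i\in\dot G$.

A singleton $\{p\}$ is Fr-linked: take $q=p$. An infinite antichain $\{p_i:i<\omega\}$ of $P$ is not, since a generic filter contains at most one $p_i$. So a Fr-linked set contains no infinite antichain of $P$. Hence if $P$ is a countable union of Fr-linked sets, every antichain of $P$ is countable, i.e., $P$ is ccc.

It is instructive to see how a single slalom fails. Suppose we want one slalom to capture all of $\langle x_\alpha:\alpha<\theta\rangle$. The natural conditions are $(n,F,s)$ with $F\subseteq\theta$ finite, $|F|\le2^n$, $s\in\prod_{k<n}[\mathcal C_k]^{\le2^k}$, and with the promise that $x_\alpha(k)\in s(k)$ for $\alpha\in F$ at all later levels $k\ge n$. Suppose $x_{\alpha_i}(n)$ ($i<\omega$) are distinct, and let $p_i=(n,\{\alpha_i\},s)$. Every condition has an extension $r$ of length $n_r>n$. If $r$ is compatible with $p_i$, then $x_{\alpha_i}(n)\in s_r(n)$, and this can hold for at most $2^n$ many $i$. So no condition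 forces infinitely many $p_i$ into the generic filter, although all $p_i$ have the same $n$ and $s$. The obstacle is that $s_r$ is already fixed on $[n,n_r)$ and cannot honor promises of $p_i$ that come late. With *pairs* of slaloms there is a way out: a newcomer $\xi$ brings a new slalom, which on $[n,n_r)$ is still free and can do the work for all pairs in which it takes part.

**Definition.** Let $\bar x=\langle x_\alpha:\alpha<\theta\rangle$ be a sequence in $\mathbb X$ and $h=h_\theta$; write $h\{\xi,\eta\}$ for $h(\min\{\xi,\eta\},\max\{\xi,\eta\})$. Conditions of $P(\bar x)$ are triples $p=(n_p,F_p,s_p)$ with $n_p<\omega$, $F_p\in[\theta^+]^{<\omega}$, $|F_p|\le2^{n_p}$, and, for $\xi\in F_p$, $s_p(\xi)=\langle s_p(\xi)(k):k<n_p\rangle$ with $s_p(\xi)(k)\in[\mathcal C_k]^{\le2^k}$. Let $q\le p$ iff $n_q\ge n_p$, $F_q\supseteq F_p$, $s_q(\xi){\restriction}n_p=s_p(\xi)$ for $\xi\in F_p$, and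
$$x_{h(\xi,\eta)}(k)\in s_q(\xi)(k)\cup s_q(\eta)(k)\quad\text{for all }\xi<\eta\text{ in }F_p,\ k\in[n_p,n_q).\tag{6}$$

This is transitive. If $r\le q\le p$ and $\xi<\eta$ are in $F_p$, then (6) for $r$ and $p$ holds at $k\in[n_p,n_q)$ because $s_r$ and $s_q$ agree there, and at $k\in[n_q,n_r)$ because $\xi,\eta\in F_q$.

To see the capacities at work, let $|F_p|=3$, so $n_p\ge2$. There are three pairs, hence three codes at each level $k\ge n_p$. Each slalom may take the two codes of the pairs it belongs to, and $2\le2^k$. In general each $\xi\in F_p$ belongs to $|F_p|-1<2^{n_p}$ pairs.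

**Lemma 9.** $P(\bar x)$ adds slaloms $S_\xi$ ($\xi<\theta^+$) satisfying (5) for all $\xi<\eta<\theta^+$.

*Proof.* We first show that conditions can be extended in both directions.

*Longer conditions.* Given $p$ and $n'>n_p$, keep $F_p$ and put, for $\xi\in F_p$ and $k\in[n_p,n')$,
$$s(\xi)(k)=\{x_{h\{\xi,\eta\}}(k):\eta\in F_p\setminus\{\xi\}\}.\tag{7}$$
This set has fewer than $2^{n_p}\le2^k$ elements if $F_p\ne\emptyset$, so we get a condition, and it is below $p$.

*Larger $F$.* Given $p$ and $\xi\in\theta^+\setminus F_p$, first extend $p$ as above so that $2^{n_p}\ge|F_p|+1$. Then add $\xi$ to $F_p$ with $s(\xi)(k)=\emptyset$ for $k<n_p$. No instance of (6) has to be checked since $n_p$ does not change.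

Let $G$ be generic and $S_\xi=\bigcup\{s_p(\xi):p\in G,\ \xi\in F_p\}$. Any two conditions in $G$ have a common extension, so these finite sequences agree with each other. By density they have unbounded length, and $S_\xi$ is a slalom. Let $\xi<\eta<\theta^+$. By density there is $p\in G$ with $\xi,\eta\in F_p$. For $k\ge n_p$ pick $q\in G$ with $q\le p$ and $n_q>k$; then (6) gives $x_{h(\xi,\eta)}(k)\in S_\xi(k)\cup S_\eta(k)$. $\square$

**Lemma 10.** If $\theta^+\le2^{\aleph_0}$, then $P(\bar x)$ is a countable union of Fr-linked sets; in particular it is ccc.

*Proof.*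

**Step 1: the countable decomposition.** This step replaces "same $n$ and same $s$" by something that makes sense although $s_p$ has varying domain $F_p$. Let $\Sigma$ be the set of all possible values $s_p(\xi)$; it is countable. Fix distinct $r_\xi\in2^\omega$ ($\xi<\theta^+$), which is possible since $\theta^+\le2^{\aleph_0}$. Consider the countably many functions $g:\theta^+\to\Sigma$ of the form $g(\xi)=\varphi(r_\xi{\restriction}m)$ with $m<\omega$ and $\varphi:2^m\to\Sigma$. Every finite partial function from $\theta^+$ to $\Sigma$ is extended by such a $g$: choose $m$ so large that the strings $r_\xi{\restriction}m$ are distinct for the finitely many $\xi$ in the domain. So $P(\bar x)$ is the union of the countably many sets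
$$Q_{n,g}=\{p:\ n_p=n,\ s_p=g{\restriction}F_p\}.$$

**Step 2: a root.** We prove that $Q_{n,g}$ is Fr-linked, and this step finds the condition $q$. Let $p_i\in Q_{n,g}$ ($i<\omega$) and $F_i=F_{p_i}$, so $|F_i|\le2^n$. Among the finite sets that are contained in $F_i$ for infinitely many $i$ (such as $\emptyset$), let $R$ be one of maximal size, and let $A_0=\{i:R\subseteq F_i\}$, an infinite set. By maximality, each point outside $R$ is in only finitely many $F_i$ with $i\in A_0$. So we can choose recursively an infinite $A\subseteq A_0$ such that the sets $F_i\setminus R$ ($i\in A$) are pairwise disjoint. Let $q=(n,R,g{\restriction}R)$. It is a condition, being the restriction of $p_i$ to $R\subseteq F_i$ for $i\in A$.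

**Step 3: amalgamation.** We show that for each $r\le q$ and $i_0<\omega$ there are $i\ge i_0$ and $r'\le r$ with $r'\le p_i$. This implies $q\Vdash\exists^\infty i\ p_i\in\dot G$. Since $F_r$ is finite and the sets $F_i\setminus R$, $i\in A$, are pairwise disjoint, there is $i\in A$ with $i\ge i_0$ and $(F_i\setminus R)\cap F_r=\emptyset$. As $R\subseteq F_r$, we have $F_i\cap F_r=R$. Choose $n'\ge n_r$ with $2^{n'}\ge|F_r\cup F_i|$, and define $r'=(n',F_r\cup F_i,s')$ as follows.

- For $\xi\in F_r$: $s'(\xi){\restriction}n_r=s_r(\xi)$, and $s'(\xi)(k)=\{x_{h\{\xi,\eta\}}(k):\eta\in F_r\setminus\{\xi\}\}$ for $k\in[n_r,n')$.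
- For $\xi\in F_i\setminus R$: $s'(\xi){\restriction}n=g(\xi)$, and $s'(\xi)(k)=\{x_{h\{\xi,\eta\}}(k):\eta\in F_i\setminus\{\xi\}\}$ for $k\in[n,n')$.

The sets $F_r$ and $F_i\setminus R$ are disjoint with union $F_r\cup F_i$, so this defines $s'$. The sizes are right: in the first clause they are at most $|F_r|\le2^{n_r}\le2^k$, in the second at most $|F_i|\le2^n\le2^k$. So $r'$ is a condition.

*$r'\le r$.* The new values of $s'(\xi)$, $\xi\in F_r$, on $[n_r,n')$ contain all codes required by (6) for pairs from $F_r$.

*$r'\le p_i$.* For $\xi\in F_i\setminus R$ we have $s'(\xi){\restriction}n=g(\xi)=s_{p_i}(\xi)$. For $\xi\in R$ we have $s'(\xi){\restriction}n=s_r(\xi){\restriction}n=s_q(\xi)=g(\xi)=s_{p_i}(\xi)$, as $r\le q$. It remains to check (6) for a pair from $F_i$ and $k\in[n,n')$. If the pair has a member $\xi\in F_i\setminus R$, the second clause puts the required code into $s'(\xi)(k)$ for all $k\in[n,n')$. If both members are in $R$, then (6) holds at $k\in[n,n_r)$ because $r\le q$, and at $k\in[n_r,n')$ by the first clause since $R\subseteq F_r$. $\square$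

## 6. Fr-linked sets do not let an unbounded family become bounded

**Definition.** Let $\kappa$ be regular uncountable. A sequence $\langle c_i:i<\mu\rangle$ in $\omega^\omega$ is *$\kappa$-strong* if $|\{i:c_i\le^*y\}|<\kappa$ for every $y\in\omega^\omega$.

For example, let $V[\langle c_i:i<\mu\rangle]$ be obtained by adding $\mu$ Cohen reals $c_i\in\omega^\omega$ with finite conditions. By ccc, each real $y$ of this model lies in $V[\langle c_i:i\in C\rangle]$ for some countable $C\subseteq\mu$. If $i\notin C$, then $c_i$ is Cohen over that model, so $c_i(k)>y(k)$ for infinitely many $k$. Thus $\{i:c_i\le^*y\}\subseteq C$ is countable, and the sequence is $\kappa$-strong for every regular uncountable $\kappa$.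

**Lemma 11.** If $P$ is ccc and $P=\bigcup_{j<\nu}Q_j$ with $\nu<\kappa$ and all $Q_j$ Fr-linked, then $P$ preserves $\kappa$-strong sequences.

*Proof.* Suppose $p\Vdash|\{i:c_i\le^*\dot y\}|\ge\kappa$ for a name $\dot y$ of an element of $\omega^\omega$. There are at least $\kappa$ many $i$ for which some $p'\le p$ forces $c_i\le^*\dot y$. Otherwise $p$ would force $\{i:c_i\le^*\dot y\}$ to be contained in a ground model set of size less than $\kappa$. For $\kappa$ many $i$ choose $p_i\le p$ and $m_i$ with
$$p_i\Vdash c_i(k)\le\dot y(k)\text{ for all }k\ge m_i.$$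
As $\kappa$ is regular and $\nu,\aleph_0<\kappa$, there are a set $X$ of $\kappa$ many such $i$, and $j$ and $m$, with $p_i\in Q_j$ and $m_i=m$ for $i\in X$.

If $\{c_i(k):i\in X\}$ were finite for every $k\ge m$, the function $k\mapsto\max\{c_i(k):i\in X\}$ (for $k\ge m$, and $0$ below) would dominate all $c_i$, $i\in X$, contradicting $\kappa$-strength in the ground model. So there are $k\ge m$ and $i_l\in X$ ($l<\omega$) with $c_{i_l}(k)\ge l$. Since $Q_j$ is Fr-linked, some $q$ forces $p_{i_l}\in\dot G$ for infinitely many $l$. Hence $q$ forces $\dot y(k)\ge c_{i_l}(k)\ge l$ for infinitely many $l$, which is absurd. $\square$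

**Lemma 12.** Let $P_\delta$ be a finite support iteration of ccc posets, $\delta$ a limit, such that $\langle c_i\rangle$ is $\kappa$-strong in the $P_\epsilon$-extension for every $\epsilon<\delta$. Then it is $\kappa$-strong in the $P_\delta$-extension.

*Proof.* Recall that $P_\delta$ and all $P_\epsilon$ are ccc. If $\mathrm{cf}(\delta)>\omega$, a nice name for a real involves countably many conditions, all with finite support, so the real lies in some $P_\epsilon$-extension with $\epsilon<\delta$, and we are done.

Let $\delta=\sup_n\delta_n$ with $\delta_n<\delta$ increasing, and suppose $p\Vdash|\{i:c_i\le^*\dot y\}|\ge\kappa$.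

**Step 1: conditions in one $P_{\delta_n}$.** As in the last proof there are $\kappa$ many $i$ with $p_i\le p$ and $m_i$ such that $p_i\Vdash\forall k\ge m_i\ c_i(k)\le\dot y(k)$. Each $p_i$ has finite support, so $p_i\in P_{\delta_n}$ for some $n$. By regularity of $\kappa>\omega$, there are $X$ of size $\kappa$, and $n$ and $m$, with $p_i\in P_{\delta_n}$ and $m_i=m$ for all $i\in X$.

**Step 2: $\kappa$ many of them in one generic filter.** We claim that some condition in $P_{\delta_n}$ forces $|\{i\in X:p_i\in\dot G_{\delta_n}\}|=\kappa$. Enumerate $X=\{i_\beta:\beta<\kappa\}$. If the claim fails, it is forced that $\{\beta<\kappa:p_{i_\beta}\in\dot G_{\delta_n}\}$ has size less than $\kappa$, hence is bounded in $\kappa$, as $\kappa$ stays regular. By ccc there are only countably many possible values for the least bound, so there is $\beta^*<\kappa$ such that it is forced that $p_{i_\beta}\in\dot G_{\delta_n}$ only for $\beta<\beta^*$. But $p_{i_{\beta^*}}$ forces $p_{i_{\beta^*}}\in\dot G_{\delta_n}$, a contradiction.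

**Step 3: a dominating real at stage $\delta_n$.** Now we pull $\dot y$ back. Let $G$ be $P_{\delta_n}$-generic and contain a condition as in Step 2. In the extension by $G$, let $y'(k)$ be the least $l$ such that some $r\in P_\delta$ with $r{\restriction}\delta_n\in G$ forces $\dot y(k)=l$. Such an $l$ exists: any $s\in P_{\delta_n}$, viewed in $P_\delta$, has an extension $r\in P_\delta$ that decides $\dot y(k)$, and $r{\restriction}\delta_n\le s$, so the restrictions of deciding conditions are dense in $P_{\delta_n}$.

Let $i\in X$ with $p_i\in G$, let $k\ge m$, and let $r$ be a witness for $l=y'(k)$. Choose $t\in G$ extending $p_i$ and $r{\restriction}\delta_n$. Then $t\cup r{\restriction}[\delta_n,\delta)$ is a condition extending both $p_i$ and $r$. It forces $c_i(k)\le\dot y(k)=l$, so $c_i(k)\le l=y'(k)$. Hence $y'$ dominates $c_i$ for the $\kappa$ many $i\in X$ with $p_i\in G$, contradicting that $\langle c_i\rangle$ is $\kappa$-strong in the $P_{\delta_n}$-extension. $\square$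

## 7. The iteration of length $\mu\cdot\lambda$ and the proof of Theorem B

Fix $\kappa\le\lambda\le\mu$ as in Theorem B, in the ground model $V$. Since $\lambda\ge\aleph_1$, the assumption $\mu^{<\lambda}=\mu$ includes $\mu^{\aleph_0}=\mu$. All forcings below are ccc, so cardinals and cofinalities are the same in all models considered.

The roles are distributed as follows. Cohen reals $c_i$, added first, keep $\mathfrak b\le\kappa$ and $\mathfrak d\ge\mu$. Small ccc posets give $MA_{<\kappa}$ and so $\mathrm{add}(\mathcal N)\ge\kappa$. The posets $P(\bar x)$ exclude chains of length $\theta\in[\kappa,\lambda)$. The length $\mu\cdot\lambda$, with a Cohen real at the start of each block of length $\mu$, provides a chain of length $\lambda$.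

**Step 1: definition of the iteration.** Let $W=V[\langle c_i:i<\mu\rangle]$ be obtained by adding $\mu$ Cohen reals $c_i\in\omega^\omega$ with finite conditions. In $W$ fix the functions $h_\theta$. They keep their properties in ccc extensions. In $W$ we define a finite support iteration $\langle P_\epsilon,\dot Q_\epsilon:\epsilon<\mu\cdot\lambda\rangle$ (ordinal product, so $\mathrm{cf}(\mu\cdot\lambda)=\lambda$) of ccc posets of size at most $\mu$, and write $W_\epsilon=W^{P_\epsilon}$ and $W^*=W_{\mu\cdot\lambda}$.

*Size.* Replacing iterands by isomorphic copies, we take their elements to be ordinals below $\mu$. Then the conditions $p\in P_\epsilon$ such that every $p(\beta)$, $\beta$ in the support of $p$, is given as an actual ordinal below $\mu$ form a dense set. At limits this is clear by finite supports. At a successor $\beta+1$, given $p$, extend $p{\restriction}\beta$ to a condition that decides $p(\beta)$, and extend that one into the dense set for $\beta$. This dense set has size at most $\mu$, since $|\mu\cdot\lambda|=\mu$.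

*Counting.* We claim that in each $W_\epsilon$, and in $W^*$, $\mu^{<\lambda}=\mu$ and $2^{\aleph_0}=\mu$. The model is an extension of $V$ by a ccc poset; the first step has size $\mu$, and the second has a dense subset of size at most $\mu$. We count nice names in two rounds. For infinite $\tau<\lambda$, a function from $\tau$ to $\mu$ in the extension is given by $\tau$ many countable antichains with values in $\mu$ attached, and there are at most $(\mu^{\aleph_0})^\tau=\mu^\tau=\mu$ such names. The first round yields $\mu^{<\lambda}=\mu$ in $W$, and the second yields it in $W_\epsilon$ and $W^*$. In particular $2^{\aleph_0}\le\mu^{\aleph_0}=\mu$, and the $\mu$ distinct reals $c_i$ give equality.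

*Bookkeeping.* By this counting, for each $\eta<\lambda$ we can list in $W_{\mu\cdot\eta}$ as $\langle o_\zeta:0<\zeta<\mu\rangle$ all of the following:

- (a) sequences $\bar x\in\mathbb X^\theta$ with $\theta$ a regular cardinal, $\kappa\le\theta<\lambda$;
- (b) partial orders whose underlying set is a cardinal $\nu<\kappa$.

Indeed, there are at most $(2^{\aleph_0})^\theta=\mu^\theta=\mu$ objects of type (a) for each $\theta<\lambda$, at most $2^{|\nu\times\nu|}\le\mu^{<\lambda}=\mu$ of type (b) for each $\nu<\kappa\le\lambda$, and at most $\lambda\le\mu$ many $\theta$ and $\nu$.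

*Iterands.* Let $Q_{\mu\cdot\eta}$ be Cohen forcing in the form $\bigcup_n\prod_{k<n}\mathcal C_k$, ordered by extension. For $0<\zeta<\mu$ and $\epsilon=\mu\cdot\eta+\zeta$, work in $W_\epsilon$. If $o_\zeta=\bar x$ is of type (a), let $Q_\epsilon=P(\bar x)$. If $o_\zeta$ is of type (b) and is ccc in $W_\epsilon$, let $Q_\epsilon=o_\zeta$. Otherwise let $Q_\epsilon$ be trivial.

*Check.* In case (a), $P(\bar x)$ has size $\theta^+\le\lambda\le\mu$. Since $\theta^+\le\mu=2^{\aleph_0}$ in $W_\epsilon$, Lemma 10 applies, and $P(\bar x)$ is ccc and a countable union of Fr-linked sets. In the other cases $Q_\epsilon$ is ccc, and it is countable or has size less than $\kappa$, so it is a union of fewer than $\kappa$ singletons, or of countably many; singletons are Fr-linked. So *every $Q_\epsilon$ is ccc and a union of fewer than $\kappa$ Fr-linked sets.*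

**Step 2: two facts about the iteration.** These will be used in every later step. First, $\langle c_i:i<\mu\rangle$ is $\kappa$-strong in $W$ (Section 6). By induction, using Lemma 11 at successors and Lemma 12 at limits, it is $\kappa$-strong in all $W_\epsilon$ and in $W^*$.

Second:
$$\begin{gathered}\text{every subset in }W^*\text{ of an ordinal}<\lambda,\ \text{every real of }W^*,\text{ and every sequence of fewer}\\ \text{than }\lambda\text{ reals of }W^*\text{ lies in some }W_{\mu\cdot\eta},\ \eta<\lambda.\end{gathered}\tag{8}$$
All these objects can be coded by a subset of some ordinal $\tau<\lambda$. By ccc such a subset has a nice name involving at most $|\tau|\cdot\aleph_0<\lambda$ conditions. Each has finite support, so together the supports form a set of fewer than $\lambda$ ordinals below $\mu\cdot\lambda$. Since $\mathrm{cf}(\mu\cdot\lambda)=\lambda$, this set is bounded by some $\mu\cdot\eta$.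

**Step 3: $2^{\aleph_0}=\mu$, $\mathrm{cof}(\mathcal N)=\mu$ and $\mathrm{add}(\mathcal N)\le\mathrm{add}(\mathcal M)\le\kappa$ in $W^*$.** This step reads off what the $c_i$ decide. The equality $2^{\aleph_0}=\mu$ was shown in Step 1, and $\mathrm{cof}(\mathcal N)\le2^{\aleph_0}$ since the sets $G_x$ form a base by Lemma 7(i). As $\langle c_i\rangle$ is $\kappa$-strong, any $\kappa$ many $c_i$ are unbounded, so $\mathfrak b\le\kappa$. Let $D$ be a dominating family. Each $c_i$ is dominated by a member of $D$, and each member dominates fewer than $\kappa$ of the $c_i$. So $\mu\le|D|\cdot\kappa$, and as $\kappa<\mu$ we get $|D|\ge\mu$. Hence $\mathfrak d\ge\mu$. Recall from Cichoń's diagram that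
$$\mathrm{add}(\mathcal N)\le\mathrm{add}(\mathcal M)\le\mathfrak b,\qquad\mathfrak d\le\mathrm{cof}(\mathcal N)$$
(Rothberger, Miller, Bartoszyński; see Bartoszyński–Judah, *Set Theory*, Ch. 2). So $\mathrm{add}(\mathcal N)\le\mathrm{add}(\mathcal M)\le\kappa$ and $\mathrm{cof}(\mathcal N)=\mu$.

**Step 4: $MA_{<\kappa}$ and $\mathrm{add}(\mathcal N)\ge\kappa$ in $W^*$.** $MA_{<\kappa}$ says: for every ccc poset $Q$ and every family $\mathcal D$ of fewer than $\kappa$ dense subsets of $Q$ there is a filter on $Q$ that meets all members of $\mathcal D$.

*Posets on a cardinal $\nu<\kappa$.* Let $Q\in W^*$ be a ccc poset with underlying set $\nu$, and $\mathcal D$ a family of fewer than $\kappa$ dense subsets. Both can be coded by subsets of ordinals below $\lambda$, so by (8) they lie in some $W_{\mu\cdot\eta}$, and $Q=o_\zeta$ for some $\zeta$ in the list made there. An uncountable antichain of $Q$ in $W_{\mu\cdot\eta+\zeta}$ would remain an uncountable antichain in $W^*$. So $Q$ is ccc in $W_{\mu\cdot\eta+\zeta}$, it was forced with at stage $\mu\cdot\eta+\zeta$, and the generic filter meets all members of $\mathcal D$.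

*Arbitrary posets.* Let $Q$ be ccc and $\mathcal D$ a family of fewer than $\kappa$ dense sets. Close a one-point subset of $Q$ to a set $Q'\subseteq Q$ of size at most $|\mathcal D|+\aleph_0<\kappa$ such that any two members of $Q'$ that are compatible in $Q$ have a lower bound in $Q'$, and every member of $Q'$ has an extension in $D\cap Q'$ for each $D\in\mathcal D$. Then members of $Q'$ incompatible in $Q'$ are incompatible in $Q$, so $Q'$ is ccc, and each $D\cap Q'$ is dense in $Q'$. A filter on $Q'$ that meets all $D\cap Q'$ generates a filter on $Q$ that meets all $D$. So $MA_{<\kappa}$ holds.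

*Additivity.* That $MA_{<\kappa}$ implies $\mathrm{add}(\mathcal N)\ge\kappa$ is the theorem of Martin and Solovay. Here is the argument. Let $N_\alpha$ ($\alpha<\nu$) be null with $\nu<\kappa$, and let $\varepsilon>0$. Let $\mathbb A$ be the poset of open sets $U$ with $\mu_L(U)<\varepsilon$, ordered by $\supseteq$ (larger sets are stronger). It is ccc: among uncountably many conditions, uncountably many satisfy $\mu_L(U)<\varepsilon-\delta$ for one rational $\delta>0$. For each of these choose a clopen $K_U\subseteq U$ with $\mu_L(U\setminus K_U)<\delta$. There are only countably many clopen sets, so two different conditions $U,U'$ have the same $K$, and $\mu_L(U\cup U')\le\mu_L(U)+\mu_L(U'\setminus K)<\varepsilon$. So $U\cup U'$ is a common extension. For each $\alpha$ the set $\{U:N_\alpha\subseteq U\}$ is dense. A filter meeting these $\nu$ dense sets has as union an open set $U^*\supseteq\bigcup_{\alpha<\nu}N_\alpha$. By the Lindelöf property $U^*$ is the union of countably many members of the filter, and finite unions of members are contained in members, so $\mu_L(U^*)\le\varepsilon$. As $\varepsilon$ was arbitrary, $\bigcup_{\alpha<\nu}N_\alpha$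 is null.

With Step 3, $\mathrm{add}(\mathcal N)=\mathrm{add}(\mathcal M)=\kappa$, and Theorem A gives $\mathrm{cofin}(\mathcal M)=\kappa$.

**Step 5: $\mathrm{cofin}(\mathcal N)\le\lambda$ in $W^*$.** This step exhibits a chain of length $\lambda$: null sets sorted by the stage at which a code for them appears. In $W^*$, for $\eta<\lambda$ let
$$\mathcal I_\eta=\{Y\subseteq2^\omega:\ Y\subseteq G_x\cup C\text{ for some }x\in\mathbb X\cap W_{\mu\cdot\eta}\text{ and some countable }C\}.$$

*It is a σ-ideal.* Clearly $\mathcal I_\eta$ is closed under subsets, contains all singletons and is contained in $\mathcal N$. Let $Y_k\subseteq G_{x^k}\cup C_k$ with $x^k\in\mathbb X\cap W_{\mu\cdot\eta}$ and $C_k$ countable ($k<\omega$). The sequence $\langle x^k\rangle$ need not be in $W_{\mu\cdot\eta}$. But $W^*$ is a ccc extension of $W_{\mu\cdot\eta}$, since the tail of the iteration is again a finite support iteration of ccc posets. So for each $k$ there are only countably many candidates for $x^k$, and $\{x^k:k<\omega\}$ is covered by a set in $W_{\mu\cdot\eta}$ that is countable there and consists of elements of $\mathbb X$. Lemma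 7(ii), applied in $W_{\mu\cdot\eta}$ to an enumeration of this set, gives $x\in\mathbb X\cap W_{\mu\cdot\eta}$ with $G_{x^k}\subseteq G_x$ for all $k$, in $W^*$. So $\bigcup_kY_k\subseteq G_x\cup\bigcup_kC_k$ is in $\mathcal I_\eta$.

*Increasing, with union $\mathcal N$.* The first is clear. If $Y$ is null in $W^*$, then $Y\subseteq G_x$ for some $x\in\mathbb X$ by Lemma 7(i), and $x\in W_{\mu\cdot\eta}$ for some $\eta<\lambda$ by (8).

*Strictness and properness.* Let $c\in\mathbb X$ be the Cohen generic added by $Q_{\mu\cdot\eta}$. Then $c\in W_{\mu\cdot(\eta+1)}$, so $G_c\in\mathcal I_{\eta+1}$. We claim $G_c\notin\mathcal I_\eta$. First,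
$$2^\omega\cap W_{\mu\cdot\eta}\subseteq G_c.\tag{9}$$
For let $z\in2^\omega\cap W_{\mu\cdot\eta}$ and $N<\omega$. Any condition in $Q_{\mu\cdot\eta}$ can be extended, by values $\emptyset$, to some length $n\ge N$, and then by the value $[z{\restriction}2n]\in\mathcal C_n$ at place $n$. By genericity $z\in c(n)$ for infinitely many $n$. Now suppose $G_c\subseteq G_x\cup C$ with $x\in\mathbb X\cap W_{\mu\cdot\eta}$ and $C$ countable. In $W_{\mu\cdot\eta}$ the set $2^\omega\setminus G_x$ is conull, hence uncountable. Its elements in $W_{\mu\cdot\eta}$ lie in $G_c\setminus G_x\subseteq C$ by (9). Since $\omega_1$ is preserved, these are uncountably many in $W^*$, contradicting that $C$ is countable. Hence $\mathcal I_\eta\subsetneq\mathcal I_{\eta+1}\subseteq\mathcal N$.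

So $\langle\mathcal I_\eta:\eta<\lambda\rangle$ is a witnessing sequence, and $\mathrm{cofin}(\mathcal N)\le\lambda$.

**Step 6: $\mathrm{cofin}(\mathcal N)\ge\lambda$ in $W^*$.** This step excludes all shorter lengths. By Lemma 2, $\mathrm{cofin}(\mathcal N)$ is regular and at least $\mathrm{add}(\mathcal N)=\kappa$. Let $\theta$ be regular with $\kappa\le\theta<\lambda$, and let $\bar x\in\mathbb X^\theta$ in $W^*$. By (8), $\bar x\in W_{\mu\cdot\eta}$ for some $\eta<\lambda$. So $\bar x=o_\zeta$ for some $\zeta$ in the list made there, and $P(\bar x)$ was used as $Q_{\mu\cdot\eta+\zeta}$. By Lemma 9 there are slaloms $S_\xi$ ($\xi<\theta^+$) in $W_{\mu\cdot\eta+\zeta+1}\subseteq W^*$ with (5) for all $\xi<\eta'<\theta^+$. Thus the hypothesis of Lemma 8 holds in $W^*$, and $\mathcal N$ is not an increasing union of $\theta$ many proper (finitely additive) subideals. In particular $\mathrm{cofin}(\mathcal N)\ne\theta$. Hence $\mathrm{cofin}(\mathcal N)=\lambda$, and Theorem B is proved. $\square$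

## 8. Condition (b) for the null ideal does not give a chain

In Theorem A, condition (b) implies (a). Read both conditions with $\mathcal N$ in place of $\mathcal M$. In every model of Theorem B with $\kappa<\lambda$ the implication fails for $\theta=\kappa=\mathrm{add}(\mathcal N)$: condition (b) holds by Lemma 4, while (a) fails because $\kappa$ is a regular cardinal in $[\kappa,\lambda)$.

Compare this with (2). In such a model take null sets $A_\alpha$ ($\alpha<\kappa$) as in Lemma 4. No σ-ideals $J_\alpha$ satisfy (2) for them, since the families $\{Y\in\mathcal N:Y\in J_\alpha\text{ for all }\alpha\in[\xi,\kappa)\}$, $\xi<\kappa$, would be an increasing sequence of proper subideals with union $\mathcal N$. Choose $x_\alpha$ with $A_\alpha\subseteq G_{x_\alpha}$, and slaloms $S_\xi$ ($\xi<\kappa^+$) for $\langle x_\alpha:\alpha<\kappa\rangle$ as in (5). Each single null set $Y_{S_\xi}$ contains $A_\alpha$ only for a bounded set of $\alpha$. Yet among any $\kappa^+$ many of the $Y_{S_\xi}$, and for any $\gamma<\kappa$, there are two whose union contains some $A_\alpha$ with $\alpha\ge\gamma$. This is the splitting into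 two halves from Section 2, and for $\mathcal N$, unlike for $\mathcal M$, no choice of the $J_\alpha$ repairs it in these models.
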